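# Factoring boundary maps on a Riemann surface: holomorphic, unitary, holomorphic

## 1. Doubles, complexified groups, boundary maps and periods

**Definition 1 (surface and double).** $\Sigma$ is a connected compact Riemann surface with nonempty boundary $S$, a disjoint union of finitely many circles. $\Sigma^*$ is the same surface with the opposite complex structure, and $\widehat\Sigma=\Sigma\cup_S\Sigma^*$ is the double. It is a compact Riemann surface with an antiholomorphic involution $R$ that fixes $S$ pointwise and interchanges $\Sigma$ and $\Sigma^*$.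

*Examples.* If $\Sigma=\{|z|\le 1\}$, then $\widehat\Sigma$ is the Riemann sphere, $R(z)=1/\bar z$ and $\Sigma^*=\{|z|\ge1\}\cup\{\infty\}$. If $\Sigma=\{b\le|z|\le1\}$ with $0<b<1$, then $\widehat\Sigma$ is the torus $\mathbb C^*/(z\sim b^2z)$, again with $R(z)=1/\bar z$. Its fixed circles are $|z|=1$ and $|z|=b$, because on $|z|=b$ we have $1/\bar z=b^{-2}z\sim z$. Here $\Sigma^*=\{1\le|z|\le 1/b\}$, with $|z|=1/b$ glued to $|z|=b$ by $z\mapsto b^2z$. We call this surface *the annulus* below.

**Definition 2 (complexification).** Let $\mathbf K$ be a compact connected Lie group and $\mathbf G$ its complexification, realized as a closed subgroup of some $GL_m(\mathbb C)$. Then $\mathbf K$ is the fixed group of an antiholomorphic involution $\tau$ of $\mathbf G$. We also write $\tau$ for the induced antilinear involution of $\mathrm{Lie}(\mathbf G)=\mathrm{Lie}(\mathbf K)\oplus i\,\mathrm{Lie}(\mathbf K)$, and $g^*=\tau(g)^{-1}$. The polar decomposition says that $i\,\mathrm{Lie}(\mathbf K)\times\mathbf K\to\mathbf G$, $(X,k)\mapsto e^Xk$, is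 a diffeomorphism.

*Example.* For $\mathbf K=SU(2)$ we have $\mathbf G=SL_2(\mathbb C)$. Here $g^*$ is the conjugate transpose, and polar decomposition writes a matrix as (positive definite)·(unitary).

**Definition 3 (semisimple part and torus quotient).** Put $K=[\mathbf K,\mathbf K]$, a compact connected semisimple group, and $Q=\mathbf K/K$, a torus. Let $q:\mathbf G\to Q_{\mathbb C}$ be the complexified projection, and write $\mathfrak k=\mathrm{Lie}(K)$. By polar decomposition $q(e^Xk)=1$ exactly when $X\in i\mathfrak k$ and $k\in K$. So $\ker q=\exp(i\mathfrak k)K$, and this is the complexification $G$ of $K$. In particular $G$ is closed and normal in $\mathbf G$. Put $\mathfrak g=\mathrm{Lie}(G)=\mathfrak k\oplus i\mathfrak k$.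

*Examples.* For $\mathbf K=U(m)$: $K=SU(m)$, $Q=U(1)$, $q=\det$. For $\mathbf K$ semisimple: $\mathbf K=K$, $\mathbf G=G$ and $Q$ is trivial. A nontrivial connected simply connected compact group is semisimple.

**Definition 4 (boundary maps and the product map).** $\Omega^0(S,\mathbf G)$ is the group of smooth maps $S\to\mathbf G$ under pointwise multiplication, and $\Omega^0(S,\mathbf K)$ is the subgroup of $\mathbf K$-valued maps. $H^0(\Sigma,\mathbf G)$ is the group of maps $\Sigma\to\mathbf G$ that are holomorphic in the interior and smooth up to $S$; $H^0(\Sigma^*,\mathbf G)$ is defined in the same way. Restriction to $S$ makes both of them subgroups of $\Omega^0(S,\mathbf G)$. The product map of $(\Sigma,\mathbf K)$ is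
$$H^0(\Sigma^*,\mathbf G)\times\Omega^0(S,\mathbf K)\times H^0(\Sigma,\mathbf G)\to\Omega^0(S,\mathbf G),\qquad(g_-,k,g_+)\mapsto g_-\,k\,g_+ .$$

*Example.* On the disk, let $\varphi:S\to\mathbb C$ be smooth, and split its Fourier series as $\varphi=\varphi_-+\varphi_+$ into negative and nonnegative powers of $z$. Then $\begin{pmatrix}1&\varphi\\0&1\end{pmatrix}=\begin{pmatrix}1&\varphi_-\\0&1\end{pmatrix}\cdot 1\cdot\begin{pmatrix}1&\varphi_+\\0&1\end{pmatrix}$ is a factorization for $K=SU(2)$ with $k=1$.

**Definition 5 (log-modulus and periods).** Put $V=i\,\mathrm{Lie}(Q)$. For $g\in\Omega^0(S,\mathbf G)$ write, uniquely, $q(g)=e^ut$ with $u\in C^\infty(S,V)$, the *log-modulus*, and $t\in\Omega^0(S,Q)$. Let $U:\Sigma\to V$ be the harmonic extension of $u$, which is smooth up to $S$. The form $2\partial U$ is holomorphic, and $2\partial U=dU+(\partial U-\bar\partial U)$. The conjugation of $V\otimes\mathbb C$ that fixes $V$ exchanges $\partial U$ and $\bar\partial U$, so $\partial U-\bar\partial U$ takes values in $iV=\mathrm{Lie}(Q)$. Since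 $dU$ is exact, all periods of $2\partial U$ lie in $\mathrm{Lie}(Q)$, and we may define
$$\mathrm{Per}(g):H_1(\Sigma,\mathbb Z)\to Q,\qquad\mathrm{Per}(g)(\gamma)=\exp\oint_\gamma2\,\partial U .$$
As $Q_{\mathbb C}$ is abelian, $u$ depends homomorphically on $g$. So $\mathrm{Per}:\Omega^0(S,\mathbf G)\to\mathrm{Hom}(H_1(\Sigma,\mathbb Z),Q)\cong Q^{b_1(\Sigma)}$ is a homomorphism.

*Example.* Let $\mathbf K=U(1)$, so $\mathbf G=\mathbb C^*$, $K=1$, $Q=U(1)$, $V=\mathbb R$. On the boundary of the annulus let $g(z)=|z|^c$ with $c\in\mathbb R$. Then $u=c\log|z|$, $U=c\log|z|$, $2\partial U=c\,dz/z$, and $\mathrm{Per}(g)$ sends the class of the counterclockwise circle to $e^{2\pi ic}$.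

We can now pose the question. Let $K$ be nontrivial, connected, simply connected and compact. Can every smooth $g:S\to G$ be written as $g_-\,k\,g_+$, where $g_-$ extends holomorphically to $\Sigma^*$, $k$ is unitary (that is, $K$-valued), and $g_+$ extends holomorphically to $\Sigma$? Surjectivity of this product map is stated as a conjecture, without proof, in Estelle Basor and Doug Pickrell, "Loops in SU(2), Riemann Surfaces, and Factorization, I", arXiv:1504.00715 (2015). The answer is yes. Simple connectivity is not needed: semisimplicity suffices.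

**Theorem 1.** Let $g'\in\Omega^0(S,G)$ and $\kappa\in\Omega^0(S,\mathbf K)$. Then $g'\kappa=g_-\,k\,g_+$ with $g_-\in H^0(\Sigma^*,G)$, $g_+\in H^0(\Sigma,G)$, $k\in\Omega^0(S,\mathbf K)$ and $k\kappa^{-1}\in\Omega^0(S,K)$. In particular (take $\mathbf K=K$, $\kappa=1$), for every compact connected semisimple $K$,
$$H^0(\Sigma^*,G)\cdot\Omega^0(S,K)\cdot H^0(\Sigma,G)=\Omega^0(S,G).$$

**Theorem 2.** For every compact connected $\mathbf K$, the homomorphism $\mathrm{Per}$ is surjective and
$$H^0(\Sigma^*,\mathbf G)\cdot\Omega^0(S,\mathbf K)\cdot H^0(\Sigma,\mathbf G)=\ker\mathrm{Per}.$$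
Consequently the product map of $(\Sigma,\mathbf K)$ is surjective if and only if $\Sigma$ is a disk or $\mathbf K$ is semisimple.

The question needs only Theorem 1 with $\mathbf K=K$, $\mathbf G=G$, $\kappa\equiv1$. On a first reading, set $\kappa=1$ everywhere; $\kappa$ is carried along only because Theorem 2 uses it. If $K$ is trivial then $g'=1$ and Theorem 1 is trivial, so we assume $K$ nontrivial until the end of Section 6.

## 2. Scalar maps, and the linearized product map

**The scalar case on the disk.** Let $\mathbf K=U(1)$, $\mathbf G=\mathbb C^*$, $\Sigma$ the disk, and $g=e^ut$ with $u$ real and $|t|=1$. Let $U$ be the harmonic extension of $u$. The disk is simply connected, so $U=\operatorname{Re}F$ with $F$ holomorphic and smooth up to $S$. Then $g=(ge^{-F})\,e^F$, and $ge^{-F}$ has modulus $1$ on $S$. So the map is surjective, even with $g_-=1$.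

**The scalar case on the annulus.** Let $g(z)=|z|^c$ on $S$ and suppose $g=g_-kg_+$. The function $h(z)=1/\overline{g_-(Rz)}$ has an inverse conjugate too many, so let us be careful. The conjugation of $\mathbb C^*$ fixing $U(1)$ is $\tau(a)=1/\bar a$; put $h(z)=\tau(g_-(Rz))^{-1}=\overline{g_-(Rz)}$. This is a composition of two antiholomorphic maps, so it is holomorphic on $\Sigma$, and on $S$ it satisfies $|h|=|g_-|$. Hence $f=hg_+$ is holomorphic and nowhere zero on the annulus, with $\log|f|=c\log|z|$ on $S$. Both sides are harmonic, so $\log|f|=c\log|z|$ everywhere, $f'/f=c/z$, and the winding number of $f$ along a circle is $c$. So $c\in\mathbb Z$. For $c\notin\mathbb Z$ the map $g$ is not in the image.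

It follows that for $K=SU(2)$ and the annulus, the map $\mathrm{diag}(|z|^c,|z|^{-c})$ with $c\notin\mathbb Z$ has no factorization with three *diagonal* factors. A factorization must use that $K$ is not abelian.

**The inverse function theorem at the identity.** A natural first attempt for semisimple $K$ is to show that the product map is a submersion at $(1,1,1)$. The derivative there is
$$(\xi_-,Y,\xi_+)\mapsto\xi_-+Y+\xi_+,\qquad\xi_-\in H^0(\Sigma^*,\mathfrak g),\ Y\in\Omega^0(S,\mathfrak k),\ \xi_+\in H^0(\Sigma,\mathfrak g).$$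
Because of $Y$, only the $i\mathfrak k$-part on $S$ matters. The map $z\mapsto-\tau(\xi_-(Rz))$ is holomorphic on $\Sigma$ and has on $S$ the same $i\mathfrak k$-part as $\xi_-$, since $-\tau=1$ on $i\mathfrak k$. So the image of the derivative consists of those $X$ whose $i\mathfrak k$-part is the boundary value of the $i\mathfrak k$-part of a single holomorphic $\eta:\Sigma\to\mathfrak g$. On the annulus this fails for $X=\log|z|\cdot H_0$ with $0\ne H_0\in i\mathfrak k$. Indeed the $i\mathfrak k$-part $\frac12(\eta-\tau\eta)$ would be harmonic, hence equal to $\log|z|H_0$ on all of $\Sigma$. Taking $2\partial$ gives $d\eta=H_0\,dz/z$, whose period $2\pi iH_0$ is not zero. So the derivative at the identity is not onto, and the same periods that obstruct the scalar problem stop the argument.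

## 3. A unitary loop with a non-unitary middle factor

Let $x>0$, $\zeta=(e^{2x}-1)^{1/2}$, so $\sqrt{1+\zeta^2}=e^x$. Multiplying out the right side, with upper left entry $e^x-\zeta^2e^{-x}=e^{-x}$, one checks
$$e^{-x}\begin{pmatrix}1&\zeta w^{-1}\\-\zeta w&1\end{pmatrix}=\begin{pmatrix}1&\zeta w^{-1}\\0&1\end{pmatrix}\begin{pmatrix}e^x&0\\0&e^{-x}\end{pmatrix}\begin{pmatrix}1&0\\-\zeta w&1\end{pmatrix}.\tag{1}$$
Call the three factors $A_-(w)$, $c$, $A_+(w)$ and the product $A(w)$. For $|w|=1$ the left side is in $SU(2)$. The factor $A_+$ is holomorphic in $w$ and is $1$ at $w=0$; $A_-$ is holomorphic in $w^{-1}$ and is $1$ at $w=\infty$. The middle factor $c$ is *not* unitary.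

Now replace $w$ by $z^n$, where $z$ is a coordinate near a boundary circle with $\Sigma=\{|z|\le1\}$ there. Suppose the map to be factored is the constant $c$. Then $A_-(z^n)\,c\,A_+(z^n)=A(z^n)$ is unitary on $S$. As we move into $\Sigma$, $A_+(z^n)$ differs from $1$ by $O(|z|^n)$. So we can cut it off to $1$ inside $\Sigma$, where it is already exponentially close to $1$, and do the same with $A_-$ on $\Sigma^*$. The result is a pair of smooth maps $f_\pm$ on $\Sigma$ and $\Sigma^*$ with $f_-\,c\,f_+$ unitary on $S$ and with $\bar\partial f_\pm$ tiny. The surface has no global coordinate, but none is needed.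

For a non-constant $g$ we let the loop depend on the boundary point: write $g=k_1e^Hk_2$ pointwise with $k_i\in K$ and $H$ in a Weyl chamber, and use a loop with middle factor $e^H$. Three points must then be settled.

1. The decomposition must be smooth in the point, which requires $H$ to stay in the open chamber. Multiplying $g$ on the left by a large constant, an element of $H^0(\Sigma^*,G)$, achieves this (Lemma 2).
2. The dependence on the boundary point produces a $\bar\partial$-error of size $|z|^n$ up to $S$. This bound does not tend to $0$ at $|z|=1$, but its $L^p$ norm is $O(n^{-1/p})$ for finite $p$. So we work in $L^p$, with $p>2$ in order that $W^{1,p}\subset C^0$.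
3. We have to correct $f_\pm$ to holomorphic maps $h_+=v_+^{-1}f_+$, $h_-=f_-v_-$. The unitary middle term is undisturbed if $v_-=gv_+g^{-1}$ on $S$. Then $v$ solves a $\bar\partial$-equation $(\bar\partial v)v^{-1}=\alpha$ with $\alpha$ small, in a bundle over $\widehat\Sigma$. Its linearization has a finite-dimensional cokernel, in general nonzero, so a small $\alpha$ need not be solvable.

For the third point we let the construction depend on $s\in\mathbb R^N$, where $N$ is the real dimension of the cokernel, by replacing $g$ with $E_sg$ in the choice of loops, where $E_s:\Sigma^*\to G$ is a smooth, non-holomorphic map with $E_0=1$. As $n\to\infty$ the data $\alpha(n,s)$ converge to data $\beta(s)$ that come from $E_s$ alone, and whose "obstruction" is exactly $s$. So for large $n$ the obstruction $\sigma(\alpha(n,s))\in\mathbb R^N$ is close to $s$, uniformly on a ball. A continuous map of a ball into $\mathbb R^N$ that is close enough to the identity has a zero, by Brouwer. For $N=1$ this is the intermediate value theorem.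

## 4. Loops with middle factor $e^H$, and regular elements

Let $T\subset K$ be a maximal torus with Lie algebra $\mathfrak t$, and let $\mathfrak a=i\mathfrak t$. Let $\alpha_1,\dots,\alpha_r$ be simple roots, $\mathfrak a^+=\{H\in\mathfrak a:\alpha_j(H)>0\ \forall j\}$. Choose standard $\mathfrak{sl}_2$-triples $e_j\in\mathfrak g_{\alpha_j}$, $f_j\in\mathfrak g_{-\alpha_j}$, $h_j=[e_j,f_j]\in\mathfrak a$ with $\tau(e_j)=-f_j$. The corresponding homomorphism $\iota_j:SL_2(\mathbb C)\to G$ maps $SU(2)$ into $K$: the algebra $\mathfrak{su}(2)$ is spanned by $ih$, $e-f$, $i(e+f)$, and $\tau$ fixes $ih_j$, $e_j-f_j$, $i(e_j+f_j)$, because $\tau$ is antilinear, $\tau(f_j)=-e_j$ and $\tau(h_j)=[-f_j,-e_j]=-h_j$.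

*Example.* For $K=SU(2)$: $r=1$, $\mathfrak a^+=\{\mathrm{diag}(x,-x):x>0\}$, $\iota_1=\mathrm{id}$.

**Lemma 1.** There are maps $A^0_\pm$, defined for $H\in\mathfrak a^+$, such that: $A^0_+(H,w)\in G$ is smooth in $(H,w)\in\mathfrak a^+\times\mathbb C$ and holomorphic in $w$, with $A_+^0(H,0)=1$; $A^0_-(H,w)=a^0_-(H,w^{-1})$, where $a_-^0$ has the same properties as $A^0_+$; and
$$A^0(H,w):=A^0_-(H,w)\,e^H\,A^0_+(H,w)\in K\qquad\text{for }|w|=1.$$

*Proof.* For $SU(2)$ this is (1). In general the plan is to multiply copies of (1), one for each simple root.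

**Step 1: positive coordinates.** To use (1) we need positive exponents. The coroots $h_j$ form a basis of $\mathfrak a$; write $H=\sum_jx_jh_j$. We claim that $x_j>0$ for all $j$. Take an invariant inner product on $\mathfrak a$. Then $(h_i,h_j)\le0$ for $i\ne j$, and $(H,h_j)$ is a positive multiple of $\alpha_j(H)$. Let $J=\{j:x_j\le0\}$, $H_-=\sum_{j\in J}x_jh_j$, $H_+=H-H_-$. First, $(H,H_-)=\sum_{j\in J}x_j(H,h_j)\le0$. Second, $(H_+,H_-)=\sum_{i\notin J,\,j\in J}x_ix_j(h_i,h_j)\ge0$, because $x_i>0$, $x_j\le0$ and $(h_i,h_j)\le0$. Hence $(H_-,H_-)=(H,H_-)-(H_+,H_-)\le0$, so $H_-=0$ and $x_j=0$ for all $j\in J$. If some $j\in J$ exists, then $\alpha_j(H)=\sum_{i\ne j}x_i\alpha_j(h_i)\le0$, since $x_i\ge0$ and $\alpha_j(h_i)\le0$. This contradicts $H\in\mathfrak a^+$. So $J=\emptyset$.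

**Step 2: one loop per simple root.** This step transports (1) to $G$. Put $\zeta_j=(e^{2x_j}-1)^{1/2}>0$, which is smooth in $H$. Apply $\iota_j$ to (1) with $x=x_j$:
$$A_j(w)=P_j\,a_j\,L_j,\qquad P_j=\exp(\zeta_jw^{-1}e_j),\quad a_j=e^{x_jh_j},\quad L_j=\exp(-\zeta_jwf_j),$$
and $A_j(w)\in K$ for $|w|=1$.

**Step 3: the product.** We show that $A^0:=A_1A_2\cdots A_r$, which is in $K$ for $|w|=1$, has the required factorization. For $i\ne j$ we have $[f_i,e_j]=0$, because a difference of distinct simple roots is neither a root nor $0$. So $L_i$ and its analogues with other coefficients commute with $P_j$. Suppose inductively that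
$$A_1\cdots A_{j-1}=P_1'\cdots P_{j-1}'\;b_{j-1}\;M_{j-1},\qquad b_{j-1}=a_1\cdots a_{j-1},$$
where $M_{j-1}$ is a product of factors $\exp(-\zeta_i(\text{positive})\,wf_i)$, $i<j$. Multiply by $P_ja_jL_j$. Since $M_{j-1}$ commutes with $P_j$, the result is
$$P_1'\cdots P_{j-1}'\,\big(b_{j-1}P_jb_{j-1}^{-1}\big)\;b_{j-1}a_j\;\big(a_j^{-1}M_{j-1}a_j\big)L_j .$$
Conjugation by elements of $\exp\mathfrak a$ multiplies $e_j$ and $f_i$ by positive factors that are smooth in $H$. So this has the same form, with $P_j'=b_{j-1}P_jb_{j-1}^{-1}$ and $M_j=a_j^{-1}M_{j-1}a_jL_j$. At $j=r$ the middle factor is $a_1\cdots a_r=e^H$. Put $A^0_-=P_1'\cdots P_r'$ and $A_+^0=M_r$. The stated properties can be read off: $P'_j$ is an exponential of $w^{-1}$ times a smooth function of $H$ times $e_j$, and similarly for $M_r$. $\square$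

**Lemma 2.** Let $\Phi:K\times\mathfrak a^+\times K\to G$, $\Phi(k_1,H,k_2)=k_1e^Hk_2$.

(a) $\Phi$ is a submersion onto an open set $G_{reg}$, and $\Phi:K\times\mathfrak a^+\times K\to G_{reg}$ is a principal $T$-bundle for the action $t\cdot(k_1,H,k_2)=(k_1t^{-1},H,tk_2)$.

(b) Let $g'\in\Omega^0(S,G)$ and $H_0\in\mathfrak a^+$. For $t$ large, $e^{tH_0}g'(x)\in G_{reg}$ for all $x\in S$.

*Example.* For $SL_2(\mathbb C)$, $G_{reg}$ is the set of matrices with two distinct singular values, that is, the complement of $SU(2)$.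

*Proof of (a).* **Submersion.** We compute the image of $d\Phi$. Move along $(k_1e^{\epsilon X},H+\epsilon Y,e^{\epsilon Z}k_2)$ and translate back: the derivative is $\mathrm{Ad}(e^{-H})X+Y+Z$. So the image is $\mathrm{Ad}(e^{-H})\mathfrak k+\mathfrak a+\mathfrak k$, which contains $\mathfrak t+i\mathfrak t$. For a positive root $\alpha$ choose root vectors with $\tau e_\alpha=-e_{-\alpha}$. Then $e_\alpha-e_{-\alpha}\in\mathfrak k$, and the image contains
$$e_\alpha-e_{-\alpha}\quad\text{and}\quad e^{-\alpha(H)}e_\alpha-e^{\alpha(H)}e_{-\alpha}.$$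
These are linearly independent over $\mathbb R$ since $\alpha(H)>0$, so $e_{\pm\alpha}$ are in the image. In the same way, starting from $i(e_\alpha+e_{-\alpha})\in\mathfrak k$, the image contains $ie_{\pm\alpha}$. Hence $d\Phi$ is onto $\mathfrak g$, and $G_{reg}=\operatorname{im}\Phi$ is open.

**Fibers.** We show that the fibers are the orbits of the action, which clearly is free and preserves $\Phi$. Let $k_1e^Hk_2=k_1'e^{H'}k_2'$. Comparing $g^*g$ for both sides gives $k_2^{-1}e^{2H}k_2=k_2'^{-1}e^{2H'}k_2'$. Since $\exp$ is injective on $i\mathfrak k$ (polar decomposition), $\mathrm{Ad}(k_2^{-1})H=\mathrm{Ad}(k_2'^{-1})H'$. Elements of $\mathfrak a$ that are conjugate under $K$ are conjugate under the Weyl group, and the Weyl group permutes the open chambers simply transitively, so $H=H'$. Then $t=k_2'k_2^{-1}$ lies in $Z_K(H)$. This group is the centralizer in $K$ of the torus $\overline{\exp(\mathbb RiH)}$, hence connected. Its Lie algebra is $\mathfrak t$ because no root vanishes on $H$. So $Z_K(H)=T$ and $t\in T$. Finally $k_1e^Hk_2=k_1'e^Htk_2=k_1'te^Hk_2$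 gives $k_1'=k_1t^{-1}$.

**Local triviality.** Over a small open $O\subset G_{reg}$ the submersion $\Phi$ has a smooth section $\sigma_0$. The map $O\times T\to\Phi^{-1}(O)$, $(y,t)\mapsto t\cdot\sigma_0(y)$, is a smooth $T$-equivariant bijection by the description of fibers. Its differential is injective: applying $d\Phi$ to the image of a kernel vector shows that its $O$-component vanishes, and orbit maps of a free action of a compact group are immersions. The dimensions agree, since $\dim\ker d\Phi=\dim\mathfrak a=\dim T$. So the map is a diffeomorphism.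

*Proof of (b).* **The tool.** We measure the chamber component by norms in representations. By the Cartan decomposition $G=K\exp(\overline{\mathfrak a^+})K$, each $y\in G$ is $k_1e^{\mu(y)}k_2$ with $\mu(y)\in\overline{\mathfrak a^+}$, and if $\mu(y)\in\mathfrak a^+$ then $y\in G_{reg}$. Let $\omega_j$ be the fundamental weights, and choose integers $m_j>0$ such that $\lambda_j=m_j\omega_j$ is the highest weight of an irreducible representation $\pi_j$ of $G$. Give it a $K$-invariant Hermitian norm. For $H\in\overline{\mathfrak a^+}$, $\pi_j(e^H)$ is diagonal in an orthonormal weight basis, and its largest eigenvalue is $e^{\lambda_j(H)}$, since all weights are $\lambda_j$ minus nonnegative combinations of simple roots. So in operator norm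
$$\|\pi_j(e^H)\|=e^{\lambda_j(H)}\ (H\in\overline{\mathfrak a^+}),\qquad\|\pi_j(y)\|=e^{\lambda_j(\mu(y))}\ (y\in G).$$

**The estimate.** Let $\mathcal N=\exp\big(\bigoplus_{\alpha>0}\mathfrak g_{-\alpha}\big)$. By the Iwasawa decomposition $G=\mathcal N\exp(\mathfrak a)K$ write $g'(x)=\nu(x)e^{h(x)}k(x)$ with factors smooth in $x$. Then $e^{tH_0}g'=\nu_te^{tH_0+h}k$ with $\nu_t=e^{tH_0}\nu e^{-tH_0}$. Since $\mathrm{Ad}(e^{tH_0})$ multiplies $\mathfrak g_{-\alpha}$ by $e^{-t\alpha(H_0)}\to0$, $\nu_t\to1$ uniformly on $S$. For $t$ large, $tH_0+h(x)\in\mathfrak a^+$ for all $x$. Put $y=e^{tH_0}g'(x)$. From $y=\nu_te^{tH_0+h}k$ and $e^{tH_0+h}k=\nu_t^{-1}y$ we get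
$$\|\pi_j(y)\|\le\|\pi_j(\nu_t)\|\,e^{\lambda_j(tH_0+h)},\qquad e^{\lambda_j(tH_0+h)}\le\|\pi_j(\nu_t^{-1})\|\,\|\pi_j(y)\|,$$
so
$$\big|\lambda_j(\mu(y))-\lambda_j(tH_0+h)\big|\le\max\big(\log\|\pi_j(\nu_t)\|,\log\|\pi_j(\nu_t^{-1})\|\big)\to0$$
uniformly in $x$. The $\lambda_j$ form a basis of $\mathfrak a^*$, so each $\alpha_i$ is a fixed linear combination of them, and $\alpha_i(\mu(y))\ge t\alpha_i(H_0)+\alpha_i(h(x))-o(1)>0$ for $t$ large, uniformly in $x$. Thus $\mu(y)\in\mathfrak a^+$ and $y\in G_{reg}$. $\square$

## 5. The operator $\bar\partial$ with a transition function on $S$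

**Collars.** $S$ is the fixed curve of $R$, hence real analytic. A real-analytic parametrization of a component $S_j$ by the unit circle extends to a biholomorphism from an annulus $\{\rho^{-1}<|z|<\rho\}$ onto a neighborhood $C_j$ of $S_j$. After possibly replacing $z$ by $1/z$, $C_j\cap\Sigma=\{|z|\le1\}$ and $C_j\cap\Sigma^*=\{|z|\ge1\}$. Take $\rho$ close to $1$, so that the $C_j$ are disjoint and, with $C=\bigcup_jC_j$, neither $\Sigma\cup C$ nor $\Sigma^*\cup C$ is all of $\widehat\Sigma$. Both are connected proper open subsets of the connected compact surface $\widehat\Sigma$, so they are connected *noncompact* Riemann surfaces. Write $z=re^{i\theta}$; functions on $S_j$ are regarded on $C_j$ as functions of $\theta$.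

We use the following textbook fact (Forster, *Lectures on Riemann Surfaces*, Thm 25.6): on a noncompact Riemann surface, $\bar\partial f=a$ has a smooth solution $f$ for every smooth $(0,1)$-form $a$.

Fix $p>2$ and a smooth metric on $\widehat\Sigma$. On $\Sigma$ and on $\Sigma^*$, $W^{1,p}\subset C^0$ is a Banach algebra in which functions smooth up to $S$ are dense.

**Definition 6 (the operator $D$).** Fix $g\in\Omega^0(S,\mathbf G)$. $W^{1,p}_g$ is the space of pairs $\xi=(\xi_+,\xi_-)\in W^{1,p}(\Sigma,\mathfrak g)\times W^{1,p}(\Sigma^*,\mathfrak g)$ with $\xi_-=\mathrm{Ad}_g\xi_+$ on $S$ (recall that $G$ is normal in $\mathbf G$). Put $\mathcal L^p=L^p(\Sigma,\Lambda^{0,1}\otimes\mathfrak g)\oplus L^p(\Sigma^*,\Lambda^{0,1}\otimes\mathfrak g)$ and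
$$D:W^{1,p}_g\to\mathcal L^p,\qquad D\xi=(\bar\partial\xi_+,\bar\partial\xi_-).$$

*Example.* Let $\Sigma$ be the annulus and $g=1$. The form $\omega=dz/z$ is holomorphic on the double. By Stokes the functional $(a_+,a_-)\mapsto\int_\Sigma a_+\wedge\omega+\int_{\Sigma^*}a_-\wedge\omega$ vanishes on the image of $D$. Take $\psi$ smooth on $\Sigma^*$, equal to $1$ near $|z|=1$ and $0$ near $|z|=1/b$, and $0\ne X\in\mathfrak g$. Then $\int_{\Sigma^*}\bar\partial(\psi X)\wedge\omega=\oint_{\partial\Sigma^*}\psi X\omega=-2\pi iX\ne0$, so $(0,\bar\partial(\psi X))$ is not in the image. The cokernel is not zero here, and it contains nonzero classes of the form $(0,\bar\partial\eta)$ with $\eta$ smooth on $\Sigma^*$. The next lemma says that such classes always suffice.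

**Lemma 3.** $D$ is Fredholm. There are $\eta_1,\dots,\eta_N\in C^\infty(\Sigma^*,\mathfrak g)$, smooth up to $S$, such that the classes of $(0,\bar\partial\eta_i)$ form a real basis of $\operatorname{coker}D$.

*Proof.* **Step 1: $D$ is Fredholm.** We compare $D$ with an elliptic operator on a bundle over the double. Let $\mathcal V\to\widehat\Sigma$ be the smooth complex vector bundle obtained by gluing $(\Sigma\cup C)\times\mathfrak g$ and $(\Sigma^*\cup C)\times\mathfrak g$ over $C$ by $\mathrm{Ad}_{\hat g}$, where $\hat g(re^{i\theta})=g(e^{i\theta})$. In the frame over $\Sigma\cup C$, a pair $\xi\in W_g^{1,p}$ is given near $S$ by $\xi_+$ on one side and $\mathrm{Ad}_{\hat g}^{-1}\xi_-$ on the other. These have equal traces on $S$, and $W^{1,p}$ functions on the two sides of $S$ with equal traces glue to a $W^{1,p}$ function. So $W^{1,p}_g=W^{1,p}(\widehat\Sigma,\mathcal V)$ and $\mathcal L^p=L^p(\widehat\Sigma,\Lambda^{0,1}\otimes\mathcal V)$. Let $\bar\partial_{\mathcal V}$ be a smooth Cauchy–Riemann operator on $\mathcal V$. On the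 interior of each side, $D$ is $\bar\partial$ in one of the two frames, so $D-\bar\partial_{\mathcal V}$ is a zero-order operator with bounded measurable coefficients. By Rellich it is compact from $W^{1,p}$ to $L^p$. Since $\bar\partial_{\mathcal V}$ is elliptic on a compact surface, it is Fredholm; hence so is $D$.

**Step 2: smooth pairs represent the cokernel.** The image of $D$ is closed of finite codimension. Pairs $(a_+,a_-)$ smooth up to $S$ are dense in $\mathcal L^p$, so their image in the finite-dimensional space $\operatorname{coker}D$ is a dense linear subspace, hence everything.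

**Step 3: move the whole class to $\Sigma^*$.** Given such a smooth pair, extend $a_+$ to a smooth $(0,1)$-form on $\Sigma\cup C$ (Seeley extension across $S$) and solve $\bar\partial\zeta_+=a_+$ on this noncompact surface. Similarly obtain $\zeta_-\in C^\infty(\Sigma^*,\mathfrak g)$, smooth up to $S$, with $\bar\partial\zeta_-=a_-$. Nothing forces $\zeta_-=\mathrm{Ad}_g\zeta_+$ on $S$. So choose any $\hat\zeta_-\in C^\infty(\Sigma^*,\mathfrak g)$ with $\hat\zeta_-=\mathrm{Ad}_g\zeta_+$ on $S$, for instance by extending the boundary values constantly in $r$ and cutting off. Then $(\zeta_+,\hat\zeta_-)\in W_g^{1,p}$ and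
$$(a_+,a_-)-D(\zeta_+,\hat\zeta_-)=\big(0,\bar\partial(\zeta_--\hat\zeta_-)\big).$$
Hence classes of the form $(0,\bar\partial\eta)$ with $\eta$ smooth exhaust $\operatorname{coker}D$, and we may choose a basis among them. $\square$

The factors we shall construct are a priori only continuous up to $S$. The next lemma upgrades them.

**Lemma 4 (regularity).** Let $g,k\in\Omega^0(S,\mathbf G)$. Let $h_+:\Sigma\to G$ and $h_-:\Sigma^*\to G$ be continuous, holomorphic in the interiors, with $k=h_-gh_+$ on $S$. Then $h_\pm$ are smooth up to $S$.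

*Proof.* **Step 1: one function across $S$.** The aim is to join $h_+$ and $h_-^{-1}$ into one function that solves a $\bar\partial$-equation with smooth coefficients. Work near one $S_j$ with $z=e^{i(\theta+iy)}$, so $\Sigma$ is $y\ge0$. Take matrix-valued smooth extensions $\tilde g,\tilde k$ of $g,k$ to a strip $|y|<\delta$ such that $\bar\partial\tilde g$ and $\bar\partial\tilde k$ vanish to infinite order on $y=0$. For example
$$\tilde g=\sum_{l\ge0}g^{(l)}(\theta)\frac{(iy)^l}{l!}\chi_1(\lambda_ly)$$
with a cutoff $\chi_1$ equal to $1$ near $0$ and $\lambda_l\to\infty$ fast. Its Taylor series at $y=0$ is the series without cutoffs, and $\bar\partial=\frac12(\partial_\theta+i\partial_y)d(\theta-iy)$ annihilates that series formally, because $\partial_\theta$ gives $\sum g^{(l+1)}\frac{(iy)^l}{l!}$ and $i\partial_y$ gives $-\sum g^{(l)}\frac{(iy)^{l-1}}{(l-1)!}$. For small $\delta$ both extensions are invertible. Put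
$$W=\tilde g\,h_+\,\tilde k^{-1}\ (y\ge0),\qquad W=h_-^{-1}\ (y\le0).$$
On $y=0$ the two agree, since $k=h_-gh_+$ gives $gh_+k^{-1}=h_-^{-1}$. So $W$ is continuous. For $y>0$, $\bar\partial h_+=0$ gives
$$\bar\partial W=BW-WB',\qquad B=(\bar\partial\tilde g)\tilde g^{-1},\quad B'=(\bar\partial\tilde k)\tilde k^{-1}.$$
Extend $B,B'$ by $0$ to $y\le0$. By infinite-order vanishing they are smooth on the strip, and for $y<0$ we have $\bar\partial W=0=BW-WB'$.

**Step 2: the equation holds across $y=0$.** We check it in the sense of distributions. For a compactly supported smooth test form $\psi$ integrate by parts over $|y|>\varepsilon$. The boundary terms at $y=\varepsilon$ and $y=-\varepsilon$ have opposite signs, and their sum tends to $0$ by uniform continuity of $W\psi$. The integrals of $W\bar\partial\psi$ and $(BW-WB')\psi$ over $|y|>\varepsilon$ converge to those over the strip, because the integrands are bounded.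

**Step 3: bootstrap.** $W$ is locally bounded, so $\bar\partial W\in L^q_{loc}$ for every $q<\infty$, and interior elliptic regularity gives $W\in W^{1,q}_{loc}$. If $W\in W^{l,q}_{loc}$, then $\bar\partial W=BW-WB'\in W^{l,q}_{loc}$, so $W\in W^{l+1,q}_{loc}$. Hence $W$ is smooth. Therefore $h_-=W^{-1}$ on $y\le0$ and $h_+=\tilde g^{-1}W\tilde k$ on $y\ge0$ are smooth up to $S$. $\square$

## 6. Oscillating loops, a nonlinear $\bar\partial$-equation and Brouwer: proof of Theorem 1

Let $g'\in\Omega^0(S,G)$ and $\kappa\in\Omega^0(S,\mathbf K)$ be given.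

**Step 1: reduction to regular values.** This step makes the decomposition $k_1e^Hk_2$ available. For $H_0\in\mathfrak a^+$ the constant $e^{tH_0}$ lies in $H^0(\Sigma^*,G)$. If $e^{tH_0}g'\kappa=g_-kg_+$ then $g'\kappa=(e^{-tH_0}g_-)kg_+$. So by Lemma 2(b) we may assume $g'(S)\subset G_{reg}$. Put $g=g'\kappa$, and take $\eta_1,\dots,\eta_N$ from Lemma 3 for this $g$.

**Step 2: the parameter $s$ and a smooth decomposition.** This step introduces $N$ parameters that move the cokernel. For $s\in\mathbb R^N$ put
$$E_s=\exp\Big(\sum_is_i\eta_i\Big):\Sigma^*\to G,\qquad c'(x,s)=E_s(x)g'(x)\quad(x\in S).$$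
The set of $(x,s)$ with $c'(x,s)\in G_{reg}$ is open and contains the compact set $S\times\{0\}$. So there is $s_0>0$ with $c'(x,s)\in G_{reg}$ for all $x\in S$, $|s|<s_0$. Pull back the principal $T$-bundle $\Phi$ of Lemma 2(a) by $c'$ to $S\times\{|s|<s_0\}$. The pull-back is trivial, because the ball is contractible and principal bundles with connected structure group over a circle are trivial. A smooth section of it gives smooth functions $k_1,k_2$ ($K$-valued) and $H$ ($\mathfrak a^+$-valued) of $(x,s)$ with
$$c'=k_1e^Hk_2 .$$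

**Step 3: a loop at each boundary point.** This step produces the unitary middle term. With $A^0_\pm$ from Lemma 1, define
$$A_-(x,s,w)=k_1A^0_-(H,w)k_1^{-1},\qquad A_+(x,s,w)=(k_2\kappa)^{-1}A^0_+(H,w)(k_2\kappa).$$
They are $G$-valued because $G$ is normal in $\mathbf G$. $A_+$ is smooth on $S\times\{|s|<s_0\}\times\mathbb C$ and holomorphic in $w$, with $A_+(x,s,0)=1$. Also $A_-(x,s,w)=a_-(x,s,w^{-1})$, where $a_-$ has the same properties. Since $E_sg=c'\kappa=k_1e^Hk_2\kappa$,
$$A_-\,E_s\,g\,A_+=k_1A^0_-(H,w)\,e^H\,A_+^0(H,w)k_2\kappa=k_1A^0(H,w)k_2\kappa\in K\kappa\qquad\text{for }|w|=1.\tag{2}$$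
For $x\in S$ set $k_n(x,s)=k_1A^0(H(x,s),z(x)^n)k_2\kappa$. Then $k_n(\cdot,s)\in\Omega^0(S,\mathbf K)$, and $k_n\kappa^{-1}$ is $K$-valued.

**Step 4: extension into the surfaces.** We now extend the two outer factors, cut off to $1$ away from $S$. Let $\chi(r)$ be smooth, $0\le\chi\le1$, equal to $1$ near $r=1$ and to $0$ for $r\le r_0$, where $\rho^{-1}<r_0<1$. Define smooth maps $f_+=f_+(n,s):\Sigma\to G$ and $f_-=f_-(n,s):\Sigma^*\to G$ by
$$f_+=A_+(\theta,s,\chi(r)z^n),\qquad f_-=\varphi E_s,\quad\varphi=a_-(\theta,s,\chi(1/r)z^{-n})$$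
in the collars, and $f_+=1$, $\varphi=1$ elsewhere. These fit together because $A_+=1$ at $w=0$ and $a_-=1$ at $0$. On $S$ we have $f_+=A_+(x,s,z^n)$ and $f_-=A_-(x,s,z^n)E_s$, so (2) gives
$$f_-\,g\,f_+=k_n(\cdot,s)\qquad\text{on }S.\tag{3}$$

**Step 5: the errors converge in $L^p$.** We measure how far $f_\pm$ are from being holomorphic. Put
$$\alpha(n,s)=\big((\bar\partial f_+)f_+^{-1},\,-f_-^{-1}\bar\partial f_-\big)\in\mathcal L^p,\qquad\beta(s)=\big(0,\,-E_s^{-1}\bar\partial E_s\big).$$
*Claim.* $\alpha(n,\cdot)$ is continuous in $s$, and for each $s_1<s_0$, $\alpha(n,s)\to\beta(s)$ in $\mathcal L^p$ as $n\to\infty$, uniformly for $|s|\le s_1$.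

Continuity holds because for fixed $n$ the maps $f_\pm$ are smooth jointly in $s$ and the point. Since $A_+$ is holomorphic in $w$ and $z^n$ is holomorphic, in the collar
$$\bar\partial f_+=(\partial_\theta A_+)(\theta,s,\chi z^n)\,\bar\partial\theta+(\partial_wA_+)(\theta,s,\chi z^n)\,z^n\,\bar\partial\chi .$$
As $A_+(\cdot,\cdot,0)\equiv1$, the function $\partial_\theta A_+$ vanishes at $w=0$, so $|\partial_\theta A_+|\le C|w|$ for $|w|\le1$, $|s|\le s_1$. With $|w|=|\chi z^n|\le r^n$ this bounds the first term by $Cr^n$; the second is bounded by $Cr^n$ because of the factor $z^n$. Hence $|(\bar\partial f_+)f_+^{-1}|\le Cr^n$ for $r_0\le r\le1$, with $C$ independent of $n$ and $s$, and the form is $0$ elsewhere. Since $\int_{r_0}^1r^{np}\,dr\le\frac1{np+1}$, its $L^p$ norm is $O(n^{-1/p})$. On the other side,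
$$f_-^{-1}\bar\partial f_-=E_s^{-1}(\varphi^{-1}\bar\partial\varphi)E_s+E_s^{-1}\bar\partial E_s,$$
and the same computation with $z^{-n}$ in place of $z^n$ gives $|\varphi^{-1}\bar\partial\varphi|\le Cr^{-n}$ on $1\le r\le1/r_0$ and $0$ elsewhere, again $O(n^{-1/p})$ in $L^p$. This proves the claim.

**Step 6: the nonlinear equation and its local inverse.** We want $v_\pm$ that turn $f_\pm$ into holomorphic maps; here we solve for them up to a finite-dimensional defect. For $\xi\in W_g^{1,p}$ put $v=\exp\xi=(e^{\xi_+},e^{\xi_-})$. It is $G$-valued of class $W^{1,p}$, and $v_-=gv_+g^{-1}$ on $S$. Consider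
$$M(\xi,s)=(\bar\partial v)v^{-1}+\beta(s)\in\mathcal L^p,\qquad(\bar\partial v)v^{-1}=\sum_{l\ge0}\frac{(\mathrm{ad}\,\xi)^l}{(l+1)!}\,\bar\partial\xi .$$
The series is the usual formula for the derivative of $\exp$. It holds for smooth functions and extends to $W^{1,p}$ by density, since both sides are continuous in $\xi\in W^{1,p}$. The $l$-th term is bounded in $L^p$ by $\frac{c^l}{(l+1)!}\|\xi\|_{C^0}^l\|\bar\partial\xi\|_{L^p}$ with a fixed $c$, and $W^{1,p}\subset C^0$, so $M:W_g^{1,p}\times\mathbb R^N\to\mathcal L^p$ is smooth. Moreover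
$$\beta(0)=0,\qquad M(0,s)=\beta(s),\qquad dM_{(0,0)}(\xi,s)=D\xi-\sum_is_i(0,\bar\partial\eta_i).$$
Let $X\subset W_g^{1,p}$ be a closed complement of the finite-dimensional space $\ker D$. Then $D$ maps $X$ isomorphically onto $\operatorname{im}D$, and by Lemma 3 the classes of $(0,\bar\partial\eta_i)$ form a basis of the cokernel. So $dM_{(0,0)}$ restricts to an isomorphism $X\times\mathbb R^N\to\mathcal L^p$. By the inverse function theorem $M$ restricts to a diffeomorphism from a neighborhood $\mathcal U$ of $(0,0)$ in $X\times\mathbb R^N$ onto an open neighborhood $\mathcal O$ of $0$ in $\mathcal L^p$. Write its inverse as $\alpha\mapsto(\xi(\alpha),\sigma(\alpha))$. What we want is $\alpha=\alpha(n,s)$ with $\sigma(\alpha)=0$, because then $M(\xi(\alpha),0)=(\bar\partial v)v^{-1}=\alpha$.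

**Step 7: a zero of the defect.** We find $s$ with $\sigma(\alpha(n,s))=0$. Choose $0<r_1<s_0$ with $\{0\}\times\mathbb B\subset\mathcal U$, where $\mathbb B=\{|s|\le r_1\}$. As $M(0,s)=\beta(s)$,
$$\sigma(\beta(s))=s\qquad\text{for }s\in\mathbb B,$$
and $\beta(\mathbb B)\subset\mathcal O$ is compact.

*Uniformity.* There is $\delta>0$ such that $y\in\beta(\mathbb B)$ and $\|a-y\|<\delta$ imply $a\in\mathcal O$ and $|\sigma(a)-\sigma(y)|\le r_1$. Otherwise there are $y_m\in\beta(\mathbb B)$ and $a_m$ with $\|a_m-y_m\|\to0$ that violate this. Passing to a subsequence, $y_m\to y\in\beta(\mathbb B)$ and $a_m\to y$, which contradicts the openness of $\mathcal O$ and the continuity of $\sigma$ at $y$.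

By the claim of Step 5, applied with $r_1$ as $s_1$, there is an $n$, which we fix, with $\|\alpha(n,s)-\beta(s)\|<\delta$ for all $s\in\mathbb B$. Hence $\alpha(n,s)\in\mathcal O$ and
$$|\sigma(\alpha(n,s))-s|\le r_1\qquad\text{for all }s\in\mathbb B.$$
So the continuous map $s\mapsto s-\sigma(\alpha(n,s))$ sends $\mathbb B$ to $\mathbb B$. By Brouwer it has a fixed point $s_*$, that is, $\sigma(\alpha(n,s_*))=0$. (If $N=0$ there is nothing to do.) With $v=\exp\xi(\alpha(n,s_*))$ and $\beta(0)=0$ we obtain
$$(\bar\partial v)v^{-1}=\alpha(n,s_*),\qquad v_-=gv_+g^{-1}\ \text{on }S.\tag{4}$$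

**Step 8: the holomorphic factors.** It remains to assemble the pieces. Put $f_\pm=f_\pm(n,s_*)$, $h_+=v_+^{-1}f_+$ and $h_-=f_-v_-$. They are $G$-valued, of class $W^{1,p}$, hence continuous up to $S$. By (4) and the definition of $\alpha$,
$$\bar\partial h_+=v_+^{-1}\big(-(\bar\partial v_+)v_+^{-1}+(\bar\partial f_+)f_+^{-1}\big)f_+=0,$$
$$\bar\partial h_-=f_-\big(f_-^{-1}\bar\partial f_-+(\bar\partial v_-)v_-^{-1}\big)v_-=0.$$
By Weyl's lemma $h_\pm$ are holomorphic in the interiors. On $S$, (4) gives $v_-gv_+^{-1}=g$, so by (3)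
$$h_-\,g\,h_+=f_-(v_-gv_+^{-1})f_+=f_-gf_+=k_n(\cdot,s_*)=:k .$$
By Lemma 4, $h_\pm$ are smooth up to $S$. Thus $h_-\in H^0(\Sigma^*,G)$, $h_+\in H^0(\Sigma,G)$ and
$$g'\kappa=g=h_-^{-1}\,k\,h_+^{-1},\qquad k\in\Omega^0(S,\mathbf K),\quad k\kappa^{-1}\in\Omega^0(S,K).$$
This proves Theorem 1. With $\mathbf K=K$ and $\kappa=1$ it answers the question: the ordered product map is surjective for every such $\Sigma$ and every such $K$. $\blacksquare$

## 7. Periods and the exact image: proof of Theorem 2

Now $\mathbf K$ is any compact connected Lie group, with $q:\mathbf G\to Q_{\mathbb C}$, $V$ and $\mathrm{Per}$ as in Definitions 3 and 5. Put $\Lambda=\ker(\exp:\mathrm{Lie}(Q)\to Q)$.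

**Step 1: when a log-modulus comes from a holomorphic map.** This is the scalar computation of Section 2 for the torus $Q$. Let $g\in\Omega^0(S,\mathbf G)$ have log-modulus $u$ with harmonic extension $U$. We claim:
$$\text{there is }f\in H^0(\Sigma,Q_{\mathbb C})\text{ with log-modulus }u\text{ on }S\iff\mathrm{Per}(g)=1 .\tag{5}$$
Note that $\mathrm{Per}(g)=1$ says exactly that all periods of $2\partial U$ lie in $\Lambda$.

Given $f$, write locally $f=e^F$ with $F$ holomorphic. The $V$-valued log-modulus of $f$ is $\frac12(F+\bar F)$, where the bar is the conjugation fixing $V$. So it is harmonic, smooth up to $S$, with boundary value $u$, and therefore equals $U$. Then $f^{-1}df=dF=2\partial U$. Its periods exponentiate to $1$ because $f$ is single-valued, and they lie in $\mathrm{Lie}(Q)$, so they lie in $\Lambda$. Conversely, if all periods lie in $\Lambda$, then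
$$f(z)=\exp\Big(U(z_0)+\int_{z_0}^z2\partial U\Big)$$
is well defined, holomorphic and smooth up to $S$. The $V$-part of $2\partial U$ is $dU$, so the log-modulus of $f$ is $U(z_0)+(U(z)-U(z_0))=U(z)$.

**Step 2: the image is contained in $\ker\mathrm{Per}$.** Let $g=g_-kg_+$; we build the $f$ of (5) by reflection. We have $q(g)=q(g_-)q(k)q(g_+)$ with $q(k)$ valued in $Q$. Let $\tau$ be the conjugation of $Q_{\mathbb C}$ fixing $Q$. The map $h(z)=\tau\big(q(g_-)(Rz)\big)^{-1}$ is holomorphic on $\Sigma$, as $R$ and $\tau$ are both antiholomorphic, and smooth up to $S$. On $S$, if $q(g_-)=e^at_0$ with $a\in V$ and $t_0\in Q$, then $h=(e^{-a}t_0)^{-1}=e^at_0^{-1}$. So $h$ and $q(g_-)$ have the same log-modulus there. Hence $f=h\,q(g_+)\in H^0(\Sigma,Q_{\mathbb C})$ has log-modulus $u$ on $S$, and $\mathrm{Per}(g)=1$ by (5).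

**Step 3: $\ker\mathrm{Per}$ is contained in the image.** We remove the modulus of $q(g)$ with $f$ and apply Theorem 1 to the rest. Let $\mathrm{Per}(g)=1$ and take $f$ from (5). First we lift maps from $Q$ to $\mathbf K$. Let $T$ be a maximal torus of $K$, and $\mathbf T\supset T$ a maximal torus of $\mathbf K$. Since $\mathbf K=Z(\mathbf K)^0K$ and $Z(\mathbf K)^0\subset\mathbf T$, we have $q(\mathbf T)=Q$. Also $T\subset\mathbf T\cap K\subset Z_K(T)=T$. So
$$1\to T\to\mathbf T\to Q\to1$$
is an exact sequence of tori. It splits, because on character lattices the surjection onto the free lattice of characters of $T$ splits. So there is a homomorphism $j:Q\to\mathbf T$ with $q\circ j=1$; complexify it to $j:Q_{\mathbb C}\to\mathbf T_{\mathbb C}\subset\mathbf G$.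

Put $F=j\circ f\in H^0(\Sigma,\mathbf G)$. On $S$, $t_2:=q(gF^{-1})=q(g)f^{-1}$ is $Q$-valued, because $q(g)$ and $f$ have the same log-modulus. Put $\kappa=j(t_2)\in\Omega^0(S,\mathbf K)$ and $g'=gF^{-1}\kappa^{-1}$. Then $q(g')=t_2t_2^{-1}=1$, so $g'\in\Omega^0(S,G)$. By Theorem 1, $g'\kappa=g_-kg_+$, and therefore
$$g=g'\kappa F=g_-\,k\,(g_+F),$$
with $g_-\in H^0(\Sigma^*,G)\subset H^0(\Sigma^*,\mathbf G)$ and $g_+F\in H^0(\Sigma,\mathbf G)$.

**Step 4: $\mathrm{Per}$ is surjective.** We must realize every homomorphism $H_1(\Sigma,\mathbb Z)\to Q$. As $H_1(\Sigma,\mathbb Z)$ is free, it lifts to a homomorphism $\psi$ into $\mathrm{Lie}(Q)=iV$. Choose a basis $(v_l)$ of $V$ and write $\psi=\sum_l\psi_lv_l$ with $\psi_l:H_1(\Sigma,\mathbb Z)\to i\mathbb R$. It suffices to find, for each $l$, a real harmonic $U_l$, smooth on $\Sigma$, such that $2\partial U_l$ has periods $\psi_l$. Indeed $g=j(e^{U|_S})$ with $U=\sum_lU_lv_l$ then has $q(g)=e^{U|_S}$, log-modulus $U|_S$, and $\mathrm{Per}(g)=\exp\circ\psi$.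

To find $U_l$, work on the noncompact Riemann surface $\Sigma\cup C$, which is homotopy equivalent to $\Sigma$. By de Rham there is a smooth closed complex 1-form $\eta$ on it with periods $\psi_l$. Solve $\bar\partial f_0=\eta^{0,1}$ (Forster, Thm 25.6, as in Section 5). Then $\omega=\eta-df_0$ is closed and of type $(1,0)$, hence a holomorphic 1-form, and it has the same periods $\psi_l$. These are imaginary, so $\operatorname{Re}\omega$ has no periods and $\operatorname{Re}\omega=dU_l$ for a real function $U_l$. Comparing $(1,0)$-parts in $dU_l=\frac12(\omega+\bar\omega)$ gives $\omega=2\partial U_l$. Since $\omega$ is holomorphic, $\bar\partial\partial U_l=0$, so $U_l$ is harmonic; it is smooth on $\Sigma\cup C$, hence smooth on $\Sigma$ up to $S$.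

**Step 5: the criterion.** By Steps 2 to 4 the product map is surjective if and only if $\mathrm{Hom}(H_1(\Sigma,\mathbb Z),Q)\cong Q^{b_1(\Sigma)}$ is trivial, that is, if and only if $b_1(\Sigma)=0$ or $Q=1$. If $\Sigma$ has genus $\gamma$ and $c\ge1$ boundary circles, then $b_1(\Sigma)=2\gamma+c-1$, which is $0$ exactly for $\gamma=0$, $c=1$, the disk. And $Q=1$ if and only if $\mathbf K$ is semisimple. $\blacksquare$
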